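# Generators of $H^*_{G_{\mathcal O}}(\mathrm{Gr}_G,\mathscr A^b)$: orbit supports, parity, and Cartan products

## 1. The case $G=\mathbb C^\times$: a ring with one orbit per integer

Take $G=\mathbb C^\times$ and write $\mathcal O=\mathbb C[[z]]$, $\mathcal K=\mathbb C((z))$. Up to nilpotents, $\mathrm{Gr}=\mathcal K^\times/\mathcal O^\times$ is the discrete set of points $z^n$, $n\in\mathbb Z$, and $\mathcal O^\times$ acts trivially on it. Let $\mathbb C_n$ be the skyscraper at $z^n$. Convolution adds indices: $\mathbb C_n\star\mathbb C_m=\mathbb C_{n+m}$. The dual group is again $\mathbb C^\times$, with coordinate ring $\mathbb C[x^{\pm1}]$, and one forms the ring object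
$$\mathscr A_R=\bigoplus_{n\in\mathbb Z}\mathbb C_n\otimes\mathbb C x^n,\qquad x^n\cdot x^m=x^{n+m}.$$

Now take $b$ copies of it. On $\mathrm{Gr}^b=\mathbb Z^b$ the external product has the line $\mathbb C\,x_1^{n_1}\cdots x_b^{n_b}$ at the point $(n_1,\dots,n_b)$. Pull back by $i_\Delta^!$ along the diagonal $\mathbb Z\to\mathbb Z^b$. Only the points with $n_1=\dots=n_b$ survive, and since we embed points in points there is no shift. With $y=x_1\cdots x_b$ the result is $\mathscr A^b=\bigoplus_n\mathbb C_n\otimes\mathbb C y^n$. Its equivariant cohomology is the sum over $n$ of $H^*_{\mathbb C^\times}(\mathrm{pt})\,y^n=\mathbb C[w]\,y^n$ with $\deg w=2$, that is,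
$$H^*_{G_{\mathcal O}}(\mathrm{Gr},\mathscr A^b)=\mathbb C[w,y^{\pm1}].$$

The sum is infinite, but three elements generate: $w$, $y$ and $y^{-1}$. The mechanism is plain. The index set $\mathbb Z$ is generated by $\pm1$, the summand of $n$ is the product of summands for $\pm1$, and what is left over is the polynomial ring $\mathbb C[w]$.

What if $\mathbb C^\times$ is replaced by a connected reductive group? The index set becomes the monoid of dominant coweights, still finitely generated. But the orbits now have positive dimension, their closures overlap, the diagonal meets summands with different indices $\lambda_1,\dots,\lambda_b$, and $i_\Delta^!$ is no longer innocent. Is the ring still finitely generated?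

## 2. The ring object $\mathscr A^b$ and the theorem

Let $G$ be a connected complex reductive group, $\check G=G^\vee$ its Langlands dual, $\check{\mathfrak g}=\mathrm{Lie}\,\check G$, and $\mathrm{Gr}=G_{\mathcal K}/G_{\mathcal O}$ with its reduced structure. All coefficients are $\mathbb C$. Let $X^+$ be the monoid of dominant coweights of $G$, which are the dominant weights of $\check G$. For $\lambda\in X^+$ let $\mathrm{Gr}^\lambda=G_{\mathcal O}z^\lambda$ be the orbit, $j_\lambda:\mathrm{Gr}^\lambda\hookrightarrow\mathrm{Gr}$ its inclusion, $V^\lambda$ the irreducible $\check G$-module of highest weight $\lambda$, $\mathrm{IC}^\lambda=\mathrm{IC}(\overline{\mathrm{Gr}}{}^\lambda)$ and $\mathbf 1=\mathrm{IC}^0$. We use the following standard facts.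

The dimension is $d_\lambda=\dim\mathrm{Gr}^\lambda=\langle2\rho,\lambda\rangle$, where $2\rho$ is the sum of the positive roots of $G$, so $d_{\lambda+\mu}=d_\lambda+d_\mu$ and $j_\lambda^*\mathrm{IC}^\lambda=\mathbb C[d_\lambda]$. The closure $\overline{\mathrm{Gr}}{}^\lambda=\bigsqcup_{\nu\le\lambda}\mathrm{Gr}^\nu$ is a finite union, where $\nu\le\lambda$ means that $\nu$ is dominant and $\lambda-\nu$ is a sum of positive coroots. We put $\partial_\lambda=\overline{\mathrm{Gr}}{}^\lambda\setminus\mathrm{Gr}^\lambda$. Two coweights lie in the same connected component of $\mathrm{Gr}$ exactly when their difference is in the coroot lattice. Since $\langle2\rho,\alpha^\vee\rangle=2$ for a simple coroot, the parity of $d_\lambda$ is constant on components.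

**Definition (regular ring object).** $\mathscr A_R=\bigoplus_{\lambda\in X^+}\mathrm{IC}^\lambda\otimes V^\lambda$, with the multiplication that corresponds to that of $\mathbb C[\check G]$ under geometric Satake. The sum is infinite with unbounded support, so $\mathscr A_R$ is an ind-object, that is, an object of the ind-completion of the equivariant constructible derived category $D_{G_{\mathcal O}}(\mathrm{Gr})$. In practice, morphisms from a constructible complex into $\mathscr A_R$, and cohomology of $\mathscr A_R$, are direct sums of those for the summands. Section 1 is the example $G=\mathbb C^\times$.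

**Definition (diagonal ring object).** Let $i=i_\Delta:\mathrm{Gr}\to\mathrm{Gr}^b$ be the diagonal, $b\ge1$. Then
$$\mathscr A^b=i^!\big(\mathscr A_R^{\boxtimes b}\big)=\bigoplus_{\lambda_1,\dots,\lambda_b}i^!\Big(\boxtimes_{k=1}^b\mathrm{IC}^{\lambda_k}\Big)\otimes\bigotimes_{k=1}^bV^{\lambda_k},\qquad H:=H^*_{G_{\mathcal O}}(\mathrm{Gr},\mathscr A^b).$$
Here $H$ is the direct sum of the cohomologies of the summands. It is a graded commutative algebra through the ring structure of $\mathscr A^b$, which we write out in Section 6. For $b=1$ we have $\mathscr A^1=\mathscr A_R$; for $b=2$ the algebra is $\mathbb C[T^*\check G]$.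

In "Ring objects in the equivariant derived Satake category arising from Coulomb branches (with an appendix by Gus Lonergan)", arXiv:1706.02112, Braverman, Finkelberg and Nakajima conjecture that $H$ is finitely generated, and state that they have checked this in type $A$. We prove it for every connected complex reductive $G$ and every $b\ge1$, with explicit generators.

**Theorem.** Let $\Omega\subset X^+$ be a finite set generating the monoid $X^+$. Then $H=H^*_{G_{\mathcal O}}(\mathrm{Gr}_G,\mathscr A^b)$ is generated as a $\mathbb C$-algebra by $b$ copies of $\check{\mathfrak g}$, in degree $2$, together with, for each $\omega\in\Omega$, the image of a space isomorphic to $(V^\omega)^{*\otimes b}$, in degree $(b-2)d_\omega$. In particular $H$ is generated by at most $b\dim G+\sum_{\omega\in\Omega}(\dim V^\omega)^b$ elements, so it is a finitely generated $\mathbb C$-algebra for every connected complex reductive $G$ and every $b\ge1$.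

A finite $\Omega$ exists by Gordan's lemma: $X^+$ is the set of lattice points of a rational polyhedral cone. In Section 1 one takes $\Omega=\{1,-1\}$; the generators there are $y^{\pm1}$ in degree $0$, and $b$ copies of the one-dimensional $\check{\mathfrak g}$, all mapping to multiples of $w$. So the generating set is not claimed to be minimal.

## 3. Satake, parity of stalks, and the algebra $\mathrm{Ext}^\bullet(\mathbf 1,\mathscr A_R)$

**(I1) Geometric Satake (Mirković–Vilonen).** There is a monoidal equivalence $\mathcal S:\mathrm{Rep}(\check G)\simeq(\mathrm{Perv}_{G_{\mathcal O}}(\mathrm{Gr}),\star)$ with $\mathcal S(V^\lambda)=\mathrm{IC}^\lambda$, and $\mathscr A_R$ is the image of the ring ind-object $\mathbb C[\check G]$. Put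
$$V_\lambda:=\mathrm{Hom}(\mathrm{IC}^\lambda,\mathscr A_R)=\mathrm{Hom}_{\check G}(V^\lambda,\mathbb C[\check G])\cong(V^\lambda)^*,\qquad f\mapsto\mathrm{ev}_1\circ f,$$
where $\mathrm{ev}_1$ is evaluation at $1\in\check G$. This is the multiplicity space of $\mathrm{IC}^\lambda$ in $\mathscr A_R$. It agrees with the $V^\lambda$ in the definition of $\mathscr A_R$ up to the Chevalley twist, which plays no role below.

**(I2) Parity (Lusztig).** $\mathcal H^r(\mathrm{IC}^\mu)=0$ unless $r\equiv d_\mu\pmod 2$.

**(I3) Derived Satake (Bezrukavnikov–Finkelberg).** $\mathrm{Ext}^\bullet_{G_{\mathcal O}}(\mathcal SV,\mathcal SV')\cong(\mathrm{Hom}(V,V')\otimes\mathrm{Sym}(\check{\mathfrak g}[-2]))^{\check G}$, compatibly with composition and convolution. We only use the following consequence. With the product $e\cdot e'=m_{\mathscr A_R}\circ(e\star e')$,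
$$E_0:=\mathrm{Ext}^\bullet_{G_{\mathcal O}}(\mathbf 1,\mathscr A_R)\cong(\mathbb C[\check G]\otimes\mathrm{Sym}(\check{\mathfrak g}[-2]))^{\check G}\cong\mathrm{Sym}(\check{\mathfrak g}[-2])\tag{1}$$
as graded algebras. The last map is evaluation at $1\in\check G$: an invariant is a $\check G$-equivariant map from $\check G$ to $\mathrm{Sym}$, and such a map is determined by its value at $1$, which is arbitrary.

Consequence (1) for reductive $G$ follows from the adjoint case, as follows. Put $G_1=G/[G,G]\times G/Z(G)$. The map $G\to G_1$ has finite kernel $[G,G]\cap Z(G)$ and both groups have the same dimension, so it is an isogeny. It identifies the neutral components of $\mathrm{Gr}_G$ and $\mathrm{Gr}_{G_1}$. Only the part of $\mathscr A_R$ on the neutral component matters for $E_0$; it is the image of $\mathbb C[\check G/Z(\check G)]$ and is the same for $G$ and $G_1$. The map $G_{\mathcal O}\to G_{1,\mathcal O}$ is surjective because an isogeny is étale, so a lift of the value at $z=0$ extends over $\mathcal O$ by Hensel's lemma. Its kernel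 is finite and central, hence acts trivially on $\mathrm{Gr}$. A finite group has no higher cohomology over $\mathbb C$, so the equivariant Ext groups for $G_{\mathcal O}$ and $G_{1,\mathcal O}$ agree. For a product of groups, $E_0$ is the tensor product. For the torus factor $T'=G/[G,G]$, $E_0=H^*_{T'}(\mathrm{pt})=\mathrm{Sym}(\mathrm{Lie}(\check T')[-2])$. Multiplying the two factors gives (1), since $\check{\mathfrak g}$ is the sum of the Lie algebras dual to the two factors.

We also use the usual rules for sheaf operations: $f^!=f^*[2r]$ for $f$ smooth of relative dimension $r$; $\delta^!\mathbb C=\mathbb C[-2c]$ for a closed embedding of smooth varieties of codimension $c$ (for the origin in $\mathbb C$ this gives $\mathbb C[-2]$); and for a closed $Z'\subset Z$ with inclusion $a$ and open complement $u$, the triangles $a_*a^!\to\mathrm{id}\to u_*u^*$ and $u_!u^*\to\mathrm{id}\to a_*a^*$. The letters $Z,Z'$ always denote closed finite unions of $G_{\mathcal O}$-orbits, with inclusion $i_Z$ into $\mathrm{Gr}$.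

## 4. $PGL_2$ by hand, and why the grading by $(\lambda_1,\dots,\lambda_b)$ does not help

Let $G=PGL_2$, so $\check G=SL_2$ and $X^+=\mathbb Z_{\ge0}$, with $d_n=n$. Points of $\mathrm{Gr}$ are homothety classes of lattices in $\mathcal K^2$, that is, vertices of a tree in which the neighbors of each vertex form a $\mathbb P^1$. The orbit $\mathrm{Gr}^n$ is the sphere of radius $n$ about the base vertex, and $\overline{\mathrm{Gr}}{}^n$ contains $\mathrm{Gr}^{n'}$ for $n'\le n$, $n'\equiv n$ mod $2$.

**The IC sheaves.** *Claim:* $\mathrm{IC}^m=\mathbb C_{\overline{\mathrm{Gr}}{}^m}[m]$ for all $m$. There is always a map $\mathbb C_{\overline{\mathrm{Gr}}{}^m}[m]\to\mathrm{IC}^m$, injective on stalk cohomology in degree $-m$, since the lowest cohomology sheaf of $\mathrm{IC}^m$ is $R^0j_{m*}\mathbb C$ and contains the constants. So it is enough that all stalks are one-dimensional and in degree $-m$. For $m=0,1$ the closure is a point, respectively $\mathbb P^1$. Suppose the claim holds up to $m\ge1$. Consider the space of pairs $(L_1,L_2)$ with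 $L_1\in\overline{\mathrm{Gr}}{}^m$ and $L_2$ a neighbor of $L_1$, and the map $(L_1,L_2)\mapsto L_2$ to $\overline{\mathrm{Gr}}{}^{m+1}$. Its fiber over a vertex of $\mathrm{Gr}^{m+1}$ is one point. Over $\mathrm{Gr}^n$ with $n\le m-1$ every neighbor qualifies, so the fiber is $\mathbb P^1$. By induction the push-forward $\mathrm{IC}^m\star\mathrm{IC}^1$ is that of $\mathbb C[m+1]$, with stalks in degrees $-m-1$ and $-m+1$, one-dimensional each, over $\mathrm{Gr}^n$, $n\le m-1$. By (I1) and the Clebsch–Gordan rule it is $\mathrm{IC}^{m+1}\oplus\mathrm{IC}^{m-1}$, and $\mathrm{IC}^{m-1}$ accounts for degree $-m+1$. What is left for $\mathrm{IC}^{m+1}$ is one dimension in degree $-m-1$. $\square$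

**The contribution of each orbit.** For $n\le m$, $n\equiv m$, Verdier duality on $\mathrm{Gr}^n$ gives $j_n^!\mathrm{IC}^m=\mathbb C[2n-m]$. The diagonal $\delta_n$ of $\mathrm{Gr}^n$ in $(\mathrm{Gr}^n)^b$ has codimension $(b-1)n$, so
$$j_n^!\,i^!\Big(\boxtimes_k\mathrm{IC}^{m_k}\Big)=\delta_n^!\Big(\boxtimes_k\mathbb C[2n-m_k]\Big)=\mathbb C\Big[2n-\sum_km_k\Big].$$
Moreover $H^*_{G_{\mathcal O}}(\mathrm{Gr}^0)=\mathbb C[\Delta]$ with $\deg\Delta=4$, while $H^*_{G_{\mathcal O}}(\mathrm{Gr}^n)=\mathbb C[w]$ with $\deg w=2$ for $n>0$. All contributions to a given summand sit in degrees of the parity of $\sum m_k$, so the long exact sequences that assemble them break up (Section 5 does this in general). If the $m_k$ all have the same parity, the cohomology $H(m_1,\dots,m_b)$ of $i^!(\boxtimes_k\mathrm{IC}^{m_k})$ has Poincaré series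
$$\sum_{\substack{0<n\le\min m_k\\ n\equiv m_1\,(2)}}\frac{q^{\sum m_k-2n}}{1-q^2}\;+\;\Big[m_1\text{ even}\Big]\frac{q^{\sum m_k}}{1-q^4},\tag{2}$$
where $[\cdot]$ is $1$ if the condition holds and $0$ otherwise. If the parities differ, $H(m_1,\dots,m_b)=0$.

**Check at $b=2$.** In $\mathbb C[T^*SL_2]=\mathbb C[SL_2]\otimes\mathrm{Sym}(\mathfrak{sl}_2)$, with $\mathfrak{sl}_2$ in degree $2$, we have $\mathrm{Sym}(\mathfrak{sl}_2)=\bigoplus_l\mathbb C[\Delta]\otimes V^{2l}$ with $V^{2l}$ in degree $2l$. By Clebsch–Gordan, $V^{m_1}\otimes V^{m_2}$ (with $m_1\equiv m_2$) occurs with series $(q^{|m_1-m_2|}+q^{|m_1-m_2|+2}+\dots+q^{m_1+m_2})/(1-q^4)$. Writing $\frac1{1-q^2}=\frac{1+q^2}{1-q^4}$ in (2), the orbit $n$ contributes $q^{m_1+m_2-2n}+q^{m_1+m_2-2n+2}$ to the numerator. These pairs, for $n=\min(m_1,m_2)$ and downward in steps of $2$, give the same list; when the $m_k$ are even, the last term $q^{m_1+m_2}$ comes from $n=0$.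

**The obvious attempt.** By construction $H$ is a sum over tuples $(\lambda_1,\dots,\lambda_b)$, and the product of the parts for $(\lambda_k)$ and $(\mu_k)$ lies in the parts for $(\nu_k)$ with $\nu_k\le\lambda_k+\mu_k$. A sensible person would try to copy Section 1: show that the part for $(\lambda_k+\mu_k)$ is reached, up to lower tuples, by the product of the parts for $(\lambda_k)$ and $(\mu_k)$, and then use that $(X^+)^b$ is finitely generated. For $PGL_2$ and $b=2$ this already fails at $(2,0)$. The only nontrivial decomposition is $(1,0)+(1,0)$, and $H(1,0)=0$ because $1$ and $0$ lie in different components, while $H(2,0)$ has series $q^2/(1-q^4)$. Its lowest part, tensored with $V^2\otimes V^0$, is a copy of $\mathfrak{sl}_2$ in degree $2$. One can try to repair this by using only tuples with $m_1\equiv m_2$, a monoid generated by $(2,0),(1,1),(0,2)$. But then $(2,2)=(2,0)+(0,2)$, and $H(2,0)\cdot H(0,2)$ lives in degrees $\ge4$, whereas $H(2,2)$ starts in degree $0$. By (2), the series of $H(2,2)$ is $\frac1{1-q^2}+\frac{q^4}{1-q^4}$: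 the first term lives on $\mathrm{Gr}^2$ and is the size of a product $H(1,1)H(1,1)$; the second lives on $\mathrm{Gr}^0$ and is the size of $H(2,0)H(0,2)$ over $\mathbb C[\Delta]$. Inside one summand, different orbits call for different factorizations. What breaks is that $i^!$ of a convolution is not the convolution of the $i^!$'s; there is only a map between them.

So we filter by orbits and not by tuples. This raises a new problem: the piece of the filtration on a single orbit is still an infinite sum. On $\mathrm{Gr}^0$, for instance, all tuples of even $m_k$ contribute. The way out is that on $\mathrm{Gr}^\lambda$ the diagonal enters only through one class, the generator of $\delta_\lambda^!(\mathbb C[d_\lambda]^{\boxtimes b})$, and everything else is transported from it by $b$-tuples of maps $\mathbb C[d_\lambda]\to j_\lambda^!\mathscr A_R$. By parity, such maps extend to elements of $E_\lambda=\mathrm{Ext}^\bullet(\mathrm{IC}^\lambda,\mathscr A_R)$, and the $E_\lambda$ together have few generators: $E_\lambda=E_0\cdot V_\lambda$, $E_0$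 is a polynomial ring, and the $V_\lambda$ multiply by the Cartan product. It remains to see that leading terms in $H$ multiply in the same way; they do because convolution $\mathrm{Gr}^\lambda\tilde\times\mathrm{Gr}^\mu\to\overline{\mathrm{Gr}}{}^{\lambda+\mu}$ is an isomorphism over the open orbit, and there the map that was only lax becomes invertible.

## 5. Parity and the filtration of $H$ by supports

**Step 1: restrictions to an orbit.** The goal is to show that $j_\lambda^*\mathrm{IC}^\mu$ and $j_\lambda^!\mathrm{IC}^\mu$ are sums of shifted constant sheaves of a single parity. The stabilizer in $G_{\mathcal O}$ of a point of $\mathrm{Gr}^\lambda$ is an extension of a parabolic subgroup, with Levi factor $L_\lambda$ of Weyl group $W_\lambda=\mathrm{Stab}_W(\lambda)$, by a pro-unipotent group. It is connected, so equivariant local systems on $\mathrm{Gr}^\lambda$ are trivial, and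
$$S_\lambda:=H^*_{G_{\mathcal O}}(\mathrm{Gr}^\lambda)=H^*_{L_\lambda}(\mathrm{pt})=\mathbb C[\mathfrak t]^{W_\lambda}$$
lives in even degrees. By (I2), $j_\lambda^*\mathrm{IC}^\mu$ has cohomology sheaves only in degrees $\equiv d_\mu$. Since $\mathbb D\,\mathbb C_{\mathrm{Gr}^\lambda}[n]=\mathbb C_{\mathrm{Gr}^\lambda}[2d_\lambda-n]$ and $\mathrm{IC}^\mu$ is self-dual, the same is true of $j_\lambda^!\mathrm{IC}^\mu$. Let $K$ be either complex and let $r$ be its top degree. In the truncation triangle $\tau_{<r}K\to K\to\mathcal H^r(K)[-r]\to\tau_{<r}K[1]$ we may assume inductively that $\tau_{<r}K$ is a sum of $\mathbb C[-s]$ with $s\equiv r$. The connecting map then has components in $\mathrm{Ext}^{r-s+1}_{G_{\mathcal O}}(\mathbb C,\mathbb C)$, an odd-degree part of $S_\lambda$, so it is zero and the triangle splits. Hence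
$$j_\lambda^*\mathrm{IC}^\mu\ \text{ and }\ j_\lambda^!\mathrm{IC}^\mu\ \text{ are finite sums of }\ \mathbb C_{\mathrm{Gr}^\lambda}[n],\quad n\equiv d_\mu\pmod 2.\tag{3}$$

**Step 2: the contribution of one orbit to $H$.** Let $\delta_\lambda:\mathrm{Gr}^\lambda\to(\mathrm{Gr}^\lambda)^b$ be the diagonal, so $\delta_\lambda^!\mathbb C=\mathbb C[-2(b-1)d_\lambda]$. Since $i\,j_\lambda=(j_\lambda)^{\times b}\,\delta_\lambda$,
$$j_\lambda^!\,i^!\Big(\boxtimes_k\mathrm{IC}^{\lambda_k}\Big)=\delta_\lambda^!\Big(\boxtimes_kj_\lambda^!\mathrm{IC}^{\lambda_k}\Big).$$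
This is zero unless every $\lambda_k$ lies in the component of $\lambda$. In that case it is, by (3), a sum of sheaves $\mathbb C[\sum_kn_k-2(b-1)d_\lambda]$ with $n_k\equiv d_{\lambda_k}\equiv d_\lambda$. Therefore
$$H^*_{G_{\mathcal O}}\Big(\mathrm{Gr}^\lambda,\,j_\lambda^!\,i^!\Big(\boxtimes_k\mathrm{IC}^{\lambda_k}\Big)\Big)\ \text{ is a free }S_\lambda\text{-module in degrees }\equiv b\,d_\lambda\pmod 2.\tag{4}$$

**Step 3: the filtration.** We assemble the orbits without loss. Let $F_Z\subset H$ be the image of $H_{G_{\mathcal O}}(Z,i_Z^!\mathscr A^b)$. Let $Z=Z'\sqcup\mathrm{Gr}^\lambda$ with $Z'$ closed. The triangle $a_*a^!\to\mathrm{id}\to u_*u^*$ on $Z$, applied to $i_Z^!\mathscr A^b$, gives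
$$\cdots\to H^n(Z',i_{Z'}^!\mathscr A^b)\to H^n(Z,i_Z^!\mathscr A^b)\to H^n(\mathrm{Gr}^\lambda,j_\lambda^!\mathscr A^b)\to H^{n+1}(Z',i_{Z'}^!\mathscr A^b)\to\cdots$$
(all equivariant), and this splits according to the components of $\mathrm{Gr}$. By (4) and induction on the number of orbits, on each component all terms live in one parity, which depends only on the component. So the connecting maps vanish. In particular $H(Z')\to H(Z)$ is injective, and adding orbits one at a time shows the same for any $Z'\subset Z$. Each summand $i^!(\boxtimes_k\mathrm{IC}^{\lambda_k})$ is a bounded constructible complex with finite-dimensional support, so its cohomology equals that of its $i_Z^!$ for $Z$ large. We conclude that $F_Z\cong H_{G_{\mathcal O}}(Z,i_Z^!\mathscr A^b)$, that $H=\bigcup_ZF_Z$, and that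
$$0\to F_{Z'}\to F_Z\to H_{G_{\mathcal O}}(\mathrm{Gr}^\lambda,j_\lambda^!\mathscr A^b)\to0\tag{5}$$
is exact. The same holds with $\mathscr A^b$ replaced by $i^!(\boxtimes_k\mathscr P_k)$, where the $\mathscr P_k$ are finite direct sums of $\mathrm{IC}^\nu$'s. Put
$$F_{\le\lambda}=F_{\overline{\mathrm{Gr}}{}^\lambda},\qquad F_{<\lambda}=F_{\partial_\lambda}.$$

## 6. Convolution and the diagonal

We now write out the product on $H$ precisely enough to restrict it to an open orbit.

**Step 1: twisted products.** Given $Z,Z'$, choose $n$ such that $K_n=\ker(G_{\mathcal O}\to G(\mathcal O/z^n))$ acts trivially on $Z'$. Put $G_n=G_{\mathcal O}/K_n$ and $g=\dim G_n$, and let $Z_n\to Z$ be the $G_n$-torsor obtained by dividing the preimage of $Z$ in $G_{\mathcal K}$ by $K_n$. Consider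
$$Z\times Z'\xleftarrow{\ p\ }Z_n\times Z'\xrightarrow{\ q\ }Z\tilde\times Z'=Z_n\times^{G_n}Z'.$$
Both maps are smooth of relative dimension $g$. They are equivariant for $G_{\mathcal O}\times G_n$, where $k\in G_n$ acts on the middle by $k(y,x)=(yk^{-1},kx)$, on the left through $Z'$, and trivially on the right. As $q$ is a $G_n$-torsor, $q^*:D_{G_{\mathcal O}}(Z\tilde\times Z')\to D_{G_{\mathcal O}\times G_n}(Z_n\times Z')$ is an equivalence, and $\mathscr M\tilde\boxtimes\mathscr N$ is defined by $q^*(\mathscr M\tilde\boxtimes\mathscr N)=p^*(\mathscr M\boxtimes\mathscr N)$. This is a bifunctor, it commutes with restriction to open unions of orbits, and $\mathbb C_Z\tilde\boxtimes\mathbb C_{Z'}=\mathbb C_{Z\tilde\times Z'}$. With the convolution map $m:\mathrm{Gr}\tilde\times\mathrm{Gr}\to\mathrm{Gr}$, which is ind-proper so that $m_*=m_!$, put $\mathscr M\star\mathscr N=m_*(\mathscr M\tilde\boxtimes\mathscr N)$. For $PGL_2$ a point of $\mathrm{Gr}\tilde\times\mathrm{Gr}$ is a pair of vertices $(L_1,L_2)$, the second factor records the position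 of $L_2$ relative to $L_1$, and $m$ forgets $L_1$; we used this in Section 4.

Classes $x:\mathbb C\to\mathscr M[s]$ and $y:\mathbb C\to\mathscr N[t]$ give $x\tilde\boxtimes y:\mathbb C\to\mathscr M\tilde\boxtimes\mathscr N[s+t]$, that is, a class in $H^{s+t}_{G_{\mathcal O}}(\mathrm{Gr},\mathscr M\star\mathscr N)$.

**Step 2: twisted products commute with diagonal $!$-pullback.** Let $\tilde i:\mathrm{Gr}\tilde\times\mathrm{Gr}\to(\mathrm{Gr}\tilde\times\mathrm{Gr})^b$ be the diagonal and $m_b=m^{\times b}$. For $\mathscr F\in D_{G_{\mathcal O}^b}(Z^b)$ and $\mathscr G\in D_{G_{\mathcal O}^b}(Z'^b)$ there is a canonical isomorphism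
$$i^!\mathscr F\,\tilde\boxtimes\,i^!\mathscr G\;\cong\;\tilde i^!(\mathscr F\tilde\boxtimes\mathscr G).\tag{6}$$
To prove it, let $i_n$ be the diagonal of $Z_n\times Z'$, equivariant along the diagonal $G_{\mathcal O}\times G_n\to(G_{\mathcal O}\times G_n)^b$, let $i'$ be the diagonal of $Z\times Z'$, and put $p_b=p^{\times b}$, $q_b=q^{\times b}$. Then $p_bi_n=i'p$ and $q_bi_n=\tilde iq$. Smoothness gives $p^!=p^*[2g]$ and $p_b^!=p_b^*[2bg]$, so $i_n^!p_b^!=p^!i'^!$ becomes $i_n^!p_b^*=p^*i'^![2g-2bg]$; in the same way $i_n^!q_b^*=q^*\tilde i^![2g-2bg]$. Therefore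
$$q^*\tilde i^!(\mathscr F\tilde\boxtimes\mathscr G)[2g-2bg]=i_n^!q_b^*(\mathscr F\tilde\boxtimes\mathscr G)=i_n^!p_b^*(\mathscr F\boxtimes\mathscr G)=p^*i'^!(\mathscr F\boxtimes\mathscr G)[2g-2bg].$$
By the Künneth formula for $!$-pullback, $i'^!(\mathscr F\boxtimes\mathscr G)=i^!\mathscr F\boxtimes i^!\mathscr G$, and $p^*(i^!\mathscr F\boxtimes i^!\mathscr G)=q^*(i^!\mathscr F\tilde\boxtimes i^!\mathscr G)$ by definition. Cancel the shift; since $q^*$ is an equivalence, (6) follows. $\square$

**Step 3: the lax structure.** From $m_b\tilde i=im$ and the unit $\mathrm{id}\to m_b^!m_{b!}$ we get $\tilde i^!\to\tilde i^!m_b^!m_{b!}=m^!i^!m_{b!}$, hence by adjunction a natural map $\varepsilon:m_!\tilde i^!\to i^!m_{b!}$. It commutes with restriction to open subsets $U^b\subset\mathrm{Gr}^b$, and it is an isomorphism wherever $m$ and $m_b$ are. With (6) it gives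
$$i^!\mathscr F\star i^!\mathscr G\;\cong\;m_!\tilde i^!(\mathscr F\tilde\boxtimes\mathscr G)\xrightarrow{\ \varepsilon\ }i^!(\mathscr F\star\mathscr G).\tag{7}$$
This is the map that the attempt in Section 4 would have needed to be surjective on cohomology.

**Step 4: the product.** Let $\varrho:(\boxtimes_k\mathscr F_k)\star(\boxtimes_k\mathscr G_k)\cong\boxtimes_k(\mathscr F_k\star\mathscr G_k)$ be the natural reordering isomorphism. The ring structure of $\mathscr A^b$ is
$$\mathscr A^b\star\mathscr A^b\xrightarrow{(7)}i^!\big(\mathscr A_R^{\boxtimes b}\star\mathscr A_R^{\boxtimes b}\big)\overset{\varrho}{\cong}i^!\big((\mathscr A_R\star\mathscr A_R)^{\boxtimes b}\big)\to i^!\big(\mathscr A_R^{\boxtimes b}\big)=\mathscr A^b,\tag{8}$$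
the last map being $i^!(m_{\mathscr A_R}^{\boxtimes b})$. Equivalently, it is adjoint to $\tilde i^!(\mathscr A_R^{\boxtimes b}\tilde\boxtimes\mathscr A_R^{\boxtimes b})\to\tilde i^!m_b^!\mathscr A_R^{\boxtimes b}=m^!\mathscr A^b$. For $x,y\in H$ the product $xy$ is the image of $x\tilde\boxtimes y$ under (8).

A word on signs. Different sign conventions change $\varrho$ only by signs depending on the connected components that carry the $\mathscr F_k,\mathscr G_k$. We only use that $\varrho$ is an isomorphism, commutes with open restriction, and is natural for morphisms of even degree. So the argument is valid for any convention.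

**Step 5: the product respects supports.** Put $Y=m(Z\tilde\times Z')$. The composite $i_{Z*}i_Z^!\mathscr A^b\star i_{Z'*}i_{Z'}^!\mathscr A^b\to\mathscr A^b\star\mathscr A^b\to\mathscr A^b$ has source supported on the closed set $Y$, so it factors through $i_{Y*}i_Y^!\mathscr A^b$, and $F_ZF_{Z'}\subset F_Y$. Now $m(\overline{\mathrm{Gr}}{}^\lambda\tilde\times\overline{\mathrm{Gr}}{}^\mu)=\overline{\mathrm{Gr}}{}^{\lambda+\mu}$, and if $\lambda'<\lambda$ then $\lambda'+\mu<\lambda+\mu$. Hence
$$F_{\le\lambda}F_{\le\mu}\subset F_{\le\lambda+\mu},\qquad F_{<\lambda}F_{\le\mu}+F_{\le\lambda}F_{<\mu}\subset F_{<\lambda+\mu}.\tag{9}$$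

## 7. The spaces $E_\lambda=\mathrm{Ext}^\bullet(\mathrm{IC}^\lambda,\mathscr A_R)$

Let $E_\lambda=\mathrm{Ext}^\bullet_{G_{\mathcal O}}(\mathrm{IC}^\lambda,\mathscr A_R)$, so that $E_\lambda^0=V_\lambda$. Fix a nonzero $\iota_{\lambda,\mu}:\mathrm{IC}^{\lambda+\mu}\hookrightarrow\mathrm{IC}^\lambda\star\mathrm{IC}^\mu$; it is unique up to a scalar, and we take the canonical one if $\lambda$ or $\mu$ is $0$. Define
$$E_\lambda\otimes E_\mu\to E_{\lambda+\mu},\qquad f\cdot g=m_{\mathscr A_R}\circ(f\star g)\circ\iota_{\lambda,\mu}.$$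
For subspaces, $A\cdot B$ means the span of the products.

**Lemma 1.** (a) $V_\lambda\cdot V_\mu=V_{\lambda+\mu}$. (b) $E_0\cdot V_\lambda=E_\lambda$. (c) $E_\lambda$ is in even degrees, and $f\mapsto j_\lambda^!f$ is a surjection $E_\lambda\to\mathrm{Ext}^\bullet_{G_{\mathcal O}}(\mathbb C_{\mathrm{Gr}^\lambda}[d_\lambda],j_\lambda^!\mathscr A_R)$.

In (c) we use $j_\lambda^!\mathrm{IC}^\lambda=\mathbb C[d_\lambda]$, which holds because $\mathrm{Gr}^\lambda$ is open in the support of $\mathrm{IC}^\lambda$.

**Proof of (a): the Cartan product.** We translate to $\check G$. Evaluation at $1$ is an algebra homomorphism $\mathbb C[\check G]\to\mathbb C$. So if $f,g$ correspond to $\phi\in(V^\lambda)^*$, $\psi\in(V^\mu)^*$, then $f\cdot g$ corresponds to $u\mapsto(\phi\otimes\psi)(\iota_{\lambda,\mu}u)$. The product is thus the map $(V^\lambda)^*\otimes(V^\mu)^*\to(V^{\lambda+\mu})^*$ dual to the injection $V^{\lambda+\mu}\subset V^\lambda\otimes V^\mu$. The dual of an injection is surjective.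

**Proof of (b): reduction to $\lambda=0$ by duality.** The object $P=\mathrm{IC}^\lambda$ has a dual $D$ in the perverse Satake category, and the duality data remain duality data in the monoidal derived category. Hence $\mathrm{Ext}^n(P,\mathscr X)\cong\mathrm{Ext}^n(\mathbf 1,\mathscr X\star D)$ via $f\mapsto(f\star D)\circ\mathrm{coev}$. Let $\hat v:\mathbf 1\to\mathscr A_R\star D$ correspond to $v\in V_\lambda$. For $e\in E_0^n$, the element $e\cdot v=m_{\mathscr A_R}\circ(e\star v)$ corresponds to $(m_{\mathscr A_R}\star D)\circ(e\star\hat v)$, and $e\star\hat v=(\mathrm{id}\star\hat v)\circ e$. So $e\cdot v$ corresponds to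
$$\mathbf 1\xrightarrow{\ e\ }\mathscr A_R[n]\xrightarrow{\ \mathrm{id}\star\hat v\ }\mathscr A_R\star\mathscr A_R\star D[n]\xrightarrow{\ m_{\mathscr A_R}\star D\ }\mathscr A_R\star D[n].$$
Hence it suffices that the morphism $\mathscr A_R\otimes V_\lambda\to\mathscr A_R\star D$ given by $(m_{\mathscr A_R}\star D)\circ(\mathrm{id}\star\hat v)$ is an isomorphism: apply $\mathrm{Ext}^\bullet(\mathbf 1,-)$ to it. With $U=V^\lambda$ it is the $\mathcal S$-image of the multiplication map
$$\mathbb C[\check G]\otimes\big(\mathbb C[\check G]\otimes U^*\big)^{\check G}\to\mathbb C[\check G]\otimes U^*.$$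
This is a $\mathbb C[\check G]$-linear map of free modules of rank $\dim U$. The space $(\mathbb C[\check G]\otimes U^*)^{\check G}$ consists of the equivariant maps $\check G\to U^*$, and on the fiber at a point of $\check G$ our map evaluates such a map at that point. Since $\check G$ acts simply transitively on itself, evaluation at any point is a bijection onto $U^*$. So the determinant vanishes nowhere on $\check G$, hence is a unit, and the map is an isomorphism.

**Proof of (c): extension by parity.** We may replace $\mathscr A_R$ by a summand $\mathrm{IC}^\mu$ with $\mu$ in the component of $\lambda$; otherwise both sides vanish. Let $k:\partial_\lambda\hookrightarrow\mathrm{Gr}$. The triangle $j_{\lambda!}j_\lambda^*\mathrm{IC}^\lambda\to\mathrm{IC}^\lambda\to k_*k^*\mathrm{IC}^\lambda$ gives the exact sequence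
$$\mathrm{Ext}^\bullet(k^*\mathrm{IC}^\lambda,k^!\mathrm{IC}^\mu)\to\mathrm{Ext}^\bullet(\mathrm{IC}^\lambda,\mathrm{IC}^\mu)\to\mathrm{Ext}^\bullet(j_\lambda^*\mathrm{IC}^\lambda,j_\lambda^!\mathrm{IC}^\mu)\to\mathrm{Ext}^{\bullet+1}(k^*\mathrm{IC}^\lambda,k^!\mathrm{IC}^\mu).$$
The middle map is $f\mapsto j_\lambda^!f$, by the adjunction of $j_{\lambda!}$ and $j_\lambda^!$ and the identification $j_\lambda^*\mathrm{IC}^\lambda=j_\lambda^!\mathrm{IC}^\lambda$. For each $\nu\le\lambda$, (3) and the evenness of $S_\nu$ show that $\mathrm{Ext}^\bullet(j_\nu^*\mathrm{IC}^\lambda,j_\nu^!\mathrm{IC}^\mu)$ is nonzero only in degrees $\equiv d_\lambda+d_\mu\equiv0$. Removing the orbits of $\partial_\lambda$ one at a time, with the same triangles, shows that $\mathrm{Ext}^\bullet(k^*\mathrm{IC}^\lambda,k^!\mathrm{IC}^\mu)$ is built from these groups with $\nu<\lambda$, so it is even too. The last map goes from degree $\bullet$ to degree $\bullet+1$ between even groups, hence vanishes. So the middle map is surjective, and $\mathrm{Ext}^\bullet(\mathrm{IC}^\lambda,\mathrm{IC}^\mu)$,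 squeezed between even groups, is even. $\square$

*Example.* For $PGL_2$ and $\lambda=1$, where $\overline{\mathrm{Gr}}{}^1=\mathbb P^1$, Section 4 gives $\mathrm{Ext}^\bullet(\mathrm{IC}^1,\mathrm{IC}^m)=H^*_{G}(\mathbb P^1)[1-m]$ for $m$ odd, with series $q^{m-1}/(1-q^2)=(q^{m-1}+q^{m+1})/(1-q^4)$. On the other side, $E_0\otimes V_1=\mathrm{Sym}(\mathfrak{sl}_2)\otimes\mathbb C^2=\bigoplus_l\mathbb C[\Delta]\otimes(V^{2l}\otimes V^1)$, where $V^m$ occurs through $2l=m-1$ and $2l=m+1$. The two counts agree, as (b) predicts: its proof shows that $E_0\otimes V_\lambda\to E_\lambda$ is even bijective.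

## 8. The diagonal class of an orbit and the maps $\Phi_\lambda$

**Step 1: one class for each orbit.** On $\mathrm{Gr}^\lambda$ we have $\delta_\lambda^!(\mathbb C[d_\lambda]^{\boxtimes b})=\mathbb C[bd_\lambda-2(b-1)d_\lambda]=\mathbb C[(2-b)d_\lambda]$. So there is an isomorphism, unique up to a scalar,
$$\xi_\lambda^\circ:\mathbb C_{\mathrm{Gr}^\lambda}\xrightarrow{\ \sim\ }\delta_\lambda^!\big(\mathbb C[d_\lambda]^{\boxtimes b}\big)[(b-2)d_\lambda],\qquad H^{(b-2)d_\lambda}_{G_{\mathcal O}}\big(\mathrm{Gr}^\lambda,\delta_\lambda^!(\mathbb C[d_\lambda]^{\boxtimes b})\big)=\mathbb C\,\xi_\lambda^\circ.$$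
The complex $i^!((\mathrm{IC}^\lambda)^{\boxtimes b})$ is supported on $\overline{\mathrm{Gr}}{}^\lambda$, and (5) for it says that classes on $\mathrm{Gr}^\lambda$ extend. Choose
$$\xi_\lambda\in H^{(b-2)d_\lambda}_{G_{\mathcal O}}\big(\mathrm{Gr},i^!((\mathrm{IC}^\lambda)^{\boxtimes b})\big)\quad\text{restricting to }\xi_\lambda^\circ\text{ on }\mathrm{Gr}^\lambda.$$

**Step 2: transport by $E_\lambda$.** For $f_k\in E_\lambda^{n_k}$ put
$$\Phi_\lambda(f_1\otimes\cdots\otimes f_b)=i^!(f_1\boxtimes\cdots\boxtimes f_b)_*(\xi_\lambda)\in F_{\le\lambda},\qquad\text{of degree }\sum_kn_k+(b-2)d_\lambda.\tag{10}$$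
It lies in $F_{\le\lambda}$ because $\xi_\lambda$ is supported on $\overline{\mathrm{Gr}}{}^\lambda$, and it is multilinear, so $\Phi_\lambda$ is defined on $E_\lambda^{\otimes b}$. For $PGL_2$ and $\lambda=1$ it puts $V_1^{\otimes b}=(\mathbb C^2)^{\otimes b}$ in degree $b-2$.

**Lemma 2.** $F_{\le\lambda}=\Phi_\lambda(E_\lambda^{\otimes b})+F_{<\lambda}$.

**Proof.** We show that the classes (10) hit everything on the open orbit. By (5), $F_{\le\lambda}/F_{<\lambda}=H_{G_{\mathcal O}}(\mathrm{Gr}^\lambda,\delta_\lambda^!(\boxtimes_kj_\lambda^!\mathscr A_R))$, and by naturality the class of $\Phi_\lambda(\otimes_kf_k)$ there is $\delta_\lambda^!(\boxtimes_kj_\lambda^!f_k)_*(\xi_\lambda^\circ)$. By (3), $j_\lambda^!\mathscr A_R$ is a direct sum of sheaves $\mathbb C[n]$. So the group is spanned by contributions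
$$H_{G_{\mathcal O}}\Big(\mathrm{Gr}^\lambda,\delta_\lambda^!\Big(\boxtimes_k\mathbb C[n_k]\Big)\Big)=S_\lambda\cdot\gamma,$$
one for each choice of $b$ summands $\mathbb C[n_k]$, with $\gamma$ a generator. Let $a\in S_\lambda$ be homogeneous. For $k\ge2$ let $\bar f_k:\mathbb C[d_\lambda]\to j_\lambda^!\mathscr A_R[d_\lambda-n_k]$ be the inclusion of the summand $\mathbb C[n_k]$, shifted; let $\bar f_1$ be the analogous inclusion multiplied by $a$. The functor $\delta_\lambda^!$ is linear over $\delta_\lambda^*$, and $\delta_\lambda^*(a\boxtimes1\boxtimes\cdots\boxtimes1)=a$. So $\delta_\lambda^!(\boxtimes_k\bar f_k)_*(\xi_\lambda^\circ)=a\gamma$ up to a nonzero scalar. By Lemma 1(c) each $\bar f_k$ lifts to an element of $E_\lambda$. $\square$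

## 9. Leading terms multiply by the Cartan product

**Lemma 3.** For all $\lambda,\mu\in X^+$ there is a scalar $c=c_{\lambda,\mu}\ne0$ such that for all $f_k\in E_\lambda$, $g_k\in E_\mu$,
$$\Phi_\lambda(\otimes_kf_k)\,\Phi_\mu(\otimes_kg_k)\in c\,\Phi_{\lambda+\mu}(\otimes_k\,f_k\cdot g_k)+F_{<\lambda+\mu}.$$

**Step 1: reduction to the classes $\xi$.** We strip off the $f_k,g_k$, so that one comparison serves for all of them. We may take them homogeneous; their degrees are even by Lemma 1(c). By naturality of (7) and of $\varrho$,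
$$\Phi_\lambda(\otimes f_k)\Phi_\mu(\otimes g_k)=i^!\Big(\boxtimes_km_{\mathscr A_R}(f_k\star g_k)\Big)_*(\xi_\lambda\cdot\xi_\mu),\tag{11}$$
where $\xi_\lambda\cdot\xi_\mu\in H_{G_{\mathcal O}}(\mathrm{Gr},i^!((\mathrm{IC}^\lambda\star\mathrm{IC}^\mu)^{\boxtimes b}))$ is the image of $\xi_\lambda\tilde\boxtimes\xi_\mu$ under (7) and $\varrho$. In the same group consider $\xi'=i^!(\iota_{\lambda,\mu}^{\boxtimes b})_*(\xi_{\lambda+\mu})$. Both classes have degree $(b-2)d_{\lambda+\mu}=(b-2)(d_\lambda+d_\mu)$. Applying the map in (11) to $\xi'$ gives $\Phi_{\lambda+\mu}(\otimes_kf_k\cdot g_k)$, by the definition of $f_k\cdot g_k$. So we must compare $\xi_\lambda\cdot\xi_\mu$ with $\xi'$, and we claim that on $\mathrm{Gr}^{\lambda+\mu}$ both restrict to nonzero elements of the same line.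

**Step 2: the line and $\xi'$.** In $V^\lambda\otimes V^\mu$ the module $V^{\lambda+\mu}$ has multiplicity one and all other constituents are $V^\nu$ with $\nu<\lambda+\mu$. So $\iota_{\lambda,\mu}$ restricts to an isomorphism $\mathbb C[d_{\lambda+\mu}]\cong(\mathrm{IC}^\lambda\star\mathrm{IC}^\mu)|_{\mathrm{Gr}^{\lambda+\mu}}$. Hence the relevant group on $\mathrm{Gr}^{\lambda+\mu}$ in degree $(b-2)d_{\lambda+\mu}$ is the line spanned by the image of $\xi_{\lambda+\mu}^\circ$, and this image is the restriction of $\xi'$.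

**Step 3: convolution is an isomorphism over the open orbit.** Let $Y^\circ$ be the preimage of $\mathrm{Gr}^{\lambda+\mu}$ in $\overline{\mathrm{Gr}}{}^\lambda\tilde\times\overline{\mathrm{Gr}}{}^\mu$ under $m$. If $\lambda'\le\lambda$ and $\mu'\le\mu$ are not both equalities, then $\lambda'+\mu'<\lambda+\mu$, so $m(\mathrm{Gr}^{\lambda'}\tilde\times\mathrm{Gr}^{\mu'})\subset\overline{\mathrm{Gr}}{}^{\lambda'+\mu'}$ misses $\mathrm{Gr}^{\lambda+\mu}$. Hence $Y^\circ$ is an open subset of $\mathrm{Gr}^\lambda\tilde\times\mathrm{Gr}^\mu$. It is nonempty, since it contains the point $(z^\lambda,z^\mu)$ over $z^{\lambda+\mu}$. It is smooth and irreducible, of dimension $d_\lambda+d_\mu=d_{\lambda+\mu}$, because $\mathrm{Gr}^\lambda\tilde\times\mathrm{Gr}^\mu$ is a bundle over $\mathrm{Gr}^\lambda$ with fiber $\mathrm{Gr}^\mu$. The map $Y^\circ\to\mathrm{Gr}^{\lambda+\mu}$ is proper, and equivariant over a homogeneous space. By generic smoothness it is smooth over a nonempty open subset, by homogeneity everywhere, and its relative dimension is $0$.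 So it is finite étale. The push-forward of $\mathbb C[d_{\lambda+\mu}]$ along it is $(\mathrm{IC}^\lambda\star\mathrm{IC}^\mu)|_{\mathrm{Gr}^{\lambda+\mu}}$, which has rank one by Step 2. So the degree is $1$ and the map is an isomorphism. In the tree of $PGL_2$ with $\mu=1$, this says that a vertex at distance $\lambda+1$ has exactly one neighbor at distance $\lambda$.

**Step 4: $\xi_\lambda\cdot\xi_\mu$ does not vanish on the open orbit.** By Step 3, over $\mathrm{Gr}^{\lambda+\mu}$ and $(\mathrm{Gr}^{\lambda+\mu})^b$ the maps $m$ and $m_b$, restricted to the supports, are isomorphisms, compatibly with the diagonals. So $\varepsilon$, and with it (7), is an isomorphism there. Moreover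
$$(\xi_\lambda\tilde\boxtimes\xi_\mu)|_{\mathrm{Gr}^\lambda\tilde\times\mathrm{Gr}^\mu}=\xi_\lambda^\circ\tilde\boxtimes\xi_\mu^\circ$$
is an isomorphism of complexes with source $\mathbb C\tilde\boxtimes\mathbb C=\mathbb C$, because $\xi_\lambda^\circ$ and $\xi_\mu^\circ$ are isomorphisms and $\tilde\boxtimes$ is a bifunctor. Restrict it to $Y^\circ$, transport it along $Y^\circ\cong\mathrm{Gr}^{\lambda+\mu}$, and compose with the isomorphisms (7) and $\varrho$. We find that $(\xi_\lambda\cdot\xi_\mu)|_{\mathrm{Gr}^{\lambda+\mu}}$ is an isomorphism from the constant sheaf onto a shifted rank-one constant sheaf; in particular it is nonzero. This proves the claim of Step 1.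

**Step 5: conclusion.** There is $c\neq0$ such that $\xi_\lambda\cdot\xi_\mu-c\,\xi'$ vanishes on $\mathrm{Gr}^{\lambda+\mu}$, and $c$ depends only on $\lambda,\mu$ and the chosen classes and embeddings, not on the $f_k,g_k$. Now $\mathrm{IC}^\lambda\star\mathrm{IC}^\mu$ is a finite sum of $\mathrm{IC}^\nu$'s, so (5) applies to $i^!((\mathrm{IC}^\lambda\star\mathrm{IC}^\mu)^{\boxtimes b})$, which is supported on $\overline{\mathrm{Gr}}{}^{\lambda+\mu}$. It shows that the difference comes from cohomology with supports in $\partial_{\lambda+\mu}$. Hence its image under the map in (11) lies in $F_{<\lambda+\mu}$, and Lemma 3 follows. $\square$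

## 10. Induction on the number of orbits

We prove the Theorem. Let $\mathcal R\subset H$ be the subalgebra generated by $\Phi_0$ of the degree-$2$ part of $E_0^{\otimes b}$, which is $\check{\mathfrak g}^{\oplus b}$ by (1), and by the spaces $\Phi_\omega(V_\omega^{\otimes b})$, $\omega\in\Omega$. By (10) the former are in degree $2$ and the latter in degree $(b-2)d_\omega$. Since $V_\omega\cong(V^\omega)^*$, these are the generators of the Theorem, in the stated number. We must show $\mathcal R=H$.

**Step 1: $\Phi_0(E_0^{\otimes b})\subset\mathcal R$.** This handles the closed orbit. As $\partial_0=\varnothing$, $F_{<0}=0$, and Lemma 3 with $\lambda=\mu=0$ gives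
$$\Phi_0(\mathbf e)\,\Phi_0(\mathbf e')=c\,\Phi_0(\mathbf e\,\mathbf e'),\qquad\mathbf e,\mathbf e'\in E_0^{\otimes b},$$
with a fixed $c\ne0$. By (1), $E_0^{\otimes b}\cong\mathrm{Sym}(\check{\mathfrak g}[-2])^{\otimes b}$ is generated as an algebra by its degree-$2$ part, so by induction on degree it remains to treat $\mathbf e=1$. The part of $F_{\le0}$ in the summand $\lambda_1=\dots=\lambda_b=0$ and in degree $0$ is the line $H^0_{G_{\mathcal O}}(\mathrm{pt})$, spanned by the unit of $H$. The element $\Phi_0(1)$ is the image of $\xi_0=\xi_0^\circ\ne0$ in this line, so it is a nonzero multiple of the unit.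

**Step 2: $F_Z\subset\mathcal R$ for all $Z$; reduction to one orbit.** We use induction on the number of orbits in $Z$; the case $Z=\varnothing$ is trivial. Let $\mathrm{Gr}^\lambda$ be open in $Z$ and $Z'=Z\setminus\mathrm{Gr}^\lambda$. Then $\partial_\lambda\subset Z'$, so $F_{<\lambda}\subset F_{Z'}\subset\mathcal R$. By (5), applied to $Z$ and to $\overline{\mathrm{Gr}}{}^\lambda$, restriction to $\mathrm{Gr}^\lambda$ identifies both $F_Z/F_{Z'}$ and $F_{\le\lambda}/F_{<\lambda}$ with $H_{G_{\mathcal O}}(\mathrm{Gr}^\lambda,j_\lambda^!\mathscr A^b)$. So, with Lemma 2,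
$$F_Z=F_{\le\lambda}+F_{Z'}=\Phi_\lambda(E_\lambda^{\otimes b})+F_{Z'},$$
and it is enough to show $\Phi_\lambda(E_\lambda^{\otimes b})\subset\mathcal R$.

**Step 3: factoring the leading terms.** Write $\lambda=\omega_1+\dots+\omega_n$ with $\omega_j\in\Omega$. If $n=0$ then $\lambda=0$ and Step 1 applies. Let $n\ge1$ and put $\lambda^{(j)}=\omega_j+\dots+\omega_n$. For $v_{k,j}\in V_{\omega_j}$ define nested products $w_k^{(n)}=v_{k,n}$ and $w_k^{(j)}=v_{k,j}\cdot w_k^{(j+1)}\in V_{\lambda^{(j)}}$. By Lemma 1(a), applied repeatedly, the $w_k^{(1)}$ span $V_\lambda$. By Lemma 1(b), $E_\lambda^{\otimes b}$ is spanned by the elements $\bigotimes_ke_k\cdot w_k^{(1)}$ with $e_k\in E_0$ homogeneous.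

Put $P_n=\Phi_{\omega_n}(\otimes_kv_{k,n})$ and $P_j=\Phi_{\omega_j}(\otimes_kv_{k,j})\,P_{j+1}$; these lie in $\mathcal R$. We claim that for each $j$ there is $c_j\ne0$ with
$$\Phi_{\lambda^{(j)}}(\otimes_kw_k^{(j)})\in c_jP_j+F_{<\lambda^{(j)}}.\tag{12}$$
For $j=n$ this holds with $c_n=1$. If it holds for $j+1$, multiply it by $\Phi_{\omega_j}(\otimes_kv_{k,j})\in F_{\le\omega_j}$. By (9) the lower term goes into $F_{<\lambda^{(j)}}$, so $\Phi_{\omega_j}(\otimes_kv_{k,j})\,\Phi_{\lambda^{(j+1)}}(\otimes_kw_k^{(j+1)})\in c_{j+1}P_j+F_{<\lambda^{(j)}}$. By Lemma 3 the same product lies in $c\,\Phi_{\lambda^{(j)}}(\otimes_kw_k^{(j)})+F_{<\lambda^{(j)}}$ with $c\ne0$. Dividing by $c$ gives (12) for $j$.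

Finally multiply (12) for $j=1$ by $\Phi_0(\otimes_ke_k)\in F_{\le0}$ and use Lemma 3 for the pair $(0,\lambda)$, again with (9) for the lower term. There is $c'\neq0$ with
$$\Phi_\lambda\Big(\bigotimes_ke_k\cdot w_k^{(1)}\Big)\in c'\,\Phi_0(\otimes_ke_k)\,P_1+F_{<\lambda}.$$
Here $\Phi_0(\otimes_ke_k)\in\mathcal R$ by Step 1, $P_1\in\mathcal R$, and $F_{<\lambda}\subset\mathcal R$ by Step 2. Hence $\Phi_\lambda(E_\lambda^{\otimes b})\subset\mathcal R$, and $F_Z\subset\mathcal R$.

Since $H=\bigcup_ZF_Z$, we conclude $H=\mathcal R$. This proves the Theorem, and with it the conjecture: $H^*_{G_{\mathcal O}}(\mathrm{Gr}_G,\mathscr A^b)$ is a finitely generated $\mathbb C$-algebra for every connected complex reductive $G$ and every $b\ge1$. $\blacksquare$
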